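\title{A multiplicity estimate for Drinfeld quasi-modular forms}

\begin{abstract}
Let $f$ be a nonzero Drinfeld quasi-modular form for $\mathrm{GL}_2(\mathbb F_q[\theta])$ of weight $w$ and depth $l\ge1$. We prove that its order of vanishing at infinity is at most $2l(w-l)$, which answers a question of Bosser and Pellarin. For $l\le q$ the bound improves to $l(w-l)$, and we determine the cases of equality. The proof eliminates the false Eisenstein series between $f$ and a corrected hyperderivative $\partial_nf$ that does not raise the depth. The main point is that an irreducible $f$ fails to divide $\partial_nf$ for some $n\le q(w-l)$; this is shown by following growth rates along a half-line of the Bruhat--Tits tree.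
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $q$ be a power of a prime $p$, let $A=\mathbb F_q[\theta]$ and $K_\infty=\mathbb F_q((1/\theta))$, with the absolute value $|x|=q^{\deg_\theta x}$, and let $C$ be the completion of an algebraic closure of $K_\infty$. The group $\Gamma=\mathrm{GL}_2(A)$ acts by homographies on the Drinfeld upper half-plane $\Omega=C\setminus K_\infty$. Let $\tilde\pi$ be a fundamental period of the Carlitz module, and put
\[
e_{\tilde\pi A}(z)=z\prod_{0\ne a\in A}\Bigl(1-\frac{z}{\tilde\pi a}\Bigr),\qquad u(z)=\frac1{e_{\tilde\pi A}(\tilde\pi z)} .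
\]
The function $u$ is invariant under translations by $A$ and is the uniformizer at infinity. A rigid analytic function $f$ on $\Omega$ \emph{has a $u$-expansion} if $f(z)=\sum_{j\ge0}a_ju(z)^j$ whenever $|u(z)|$ is small enough. We then write $f(\infty)=a_0$ and, for $f\neq0$, we let $\nu_\infty(f)$ be the least $j$ with $a_j\ne0$.

A rigid analytic function $f:\Omega\to C$ is a \emph{quasi-modular form} of weight $w$, type $m$ and depth $l$ if there are rigid analytic functions $f_0,\dots,f_l$ on $\Omega$ with $u$-expansions, $f_l\ne0$, such that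
\[
f(\gamma z)=(cz+d)^w(\det\gamma)^{-m}\sum_{i=0}^lf_i(z)\Bigl(\frac{c}{cz+d}\Bigr)^i\qquad\text{for all }\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma,\ z\in\Omega .
\]
Depth $0$ is the case of modular forms, and the depth measures how far $f$ is from being modular. Let $g$ and $h$ be Gekeler's modular forms, of weights $q-1$ and $q+1$, and let $E$ be his false Eisenstein series, of weight $2$, type $1$ and depth $1$ (their properties are recalled in Section~\ref{sec:ring}). By a result of Bosser and Pellarin, the quasi-modular forms are the elements of $C[E,g,h]$ that are homogeneous for the weight and the type, and the depth is the degree in $E$. The following problem comes from \cite{BP}.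

\medskip\noindent\textbf{Problem.} \emph{Is there a real number $c(q)>0$ such that every nonzero quasi-modular form $f$ of weight $w$ and depth $l\ge1$ satisfies $\nu_\infty(f)\le c(q)\,l(w-l)$?}

\subsection*{What to expect}
A modular form of weight $w$ is a combination of monomials $g^ah^b$ with $a(q-1)+b(q+1)=w$. These monomials have the distinct orders $b$ at infinity, so $\nu_\infty(f)\le w/(q+1)$. In positive depth the monomials $E^ig^ah^b$ of a given weight no longer have distinct orders, and cancellation produces forms of high order. For $w$ divisible by $q-1$, the forms of weight $w$, type $0$ and depth at most $l$ make up a space of dimension about $(l+1)(w-l)/(q^2-1)$, and their $u$-expansions proceed in steps of $q-1$. Linear algebra therefore yields a form of order about $(l+1)(w-l)/(q+1)$. This explains the shape of the bound: the problem asks whether a form can beat the dimension count by more than a bounded factor. The leading coefficient of $f$ in $E$ is a nonzero modular form of weight $w-2l\ge0$, so $w/2\le w-l<w$, and replacing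 $w-l$ by $w$ would only change the constant.

Some forms do beat the dimension count. Put
\begin{equation}\label{eq:Xk}
X_k(z)=\sum_{a\in A\ \mathrm{monic}}a\,u(az)^{q^k}\qquad(k\ge0),
\end{equation}
so that $X_0=E$. We show in Proposition~\ref{prop:Xk} that $X_k$ is a quasi-modular form of weight $q^k+1$ and depth $1$ with $\nu_\infty(X_k)=q^k=w-1$, whereas linear algebra gives about $2(w-1)/(q+1)$ in depth $1$.

\subsection*{Results}
The answer to the problem is yes, with a constant independent of $q$.

\begin{theorem}\label{thm:A}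
Every nonzero quasi-modular form $f$ of weight $w$ and depth $l\ge1$ satisfies $\nu_\infty(f)\le2\,l\,(w-l)$.
\end{theorem}

Let $c^*(q)$ be the optimal constant in the problem, that is, the supremum of $\nu_\infty(f)/(l(w-l))$ over all nonzero quasi-modular forms of positive depth.

\begin{theorem}\label{thm:B}
Let $f$ be a nonzero quasi-modular form of weight $w$ and depth $l$ with $1\le l\le q$. Then $\nu_\infty(f)\le l(w-l)$, with equality if and only if $l=1$ and $f$ is a nonzero constant multiple of one of the forms $X_k$, which have weight $q^k+1$, depth $1$ and $\nu_\infty(X_k)=q^k$. Hence $1\le c^*(q)\le2$.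
\end{theorem}

\begin{proposition}\label{prop:C}
For each fixed $l\ge1$ there are quasi-modular forms $f$ of depth $l$ and weight $w\to\infty$ with $\liminf\nu_\infty(f)/(l(w-l))\ge\frac{l+1}{l(q+1)}$.
\end{proposition}

We do not determine $c^*(q)$.

\subsection*{The method}
Put $\mu=w-l$. It suffices to treat irreducible $f$. If a second form $F$ vanishes at infinity at least as much as $f$ and is not divisible by $f$, then the resultant of $f$ and $F$ with respect to $E$ is a nonzero modular form of order at least $\nu_\infty(f)$, and its weight bounds that order (Lemma~\ref{lem:res}). Taking $F=X_j$ gives Theorem~\ref{thm:B}. In depth greater than $q$ this choice gives nothing, and $F$ has to be a derivative of $f$. Two difficulties arise. First, the $n$-th hyperderivative $D_nf$ may have depth up to $l+n$; in Section~\ref{sec:Phi} we correct it to an operator $\partial_n$ that does not raise the depth. Second, in characteristic $p$ an irreducible form may divide many of its derivatives: $X_k$ is irreducible and $D_mX_k=0$ for $1\le m<q^k=\mu$.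 The heart of the paper is Proposition~\ref{prop:key}, which says that the first $n$ with $f\nmid D_nf$ is at most $q\mu$. It is proved in Sections~\ref{sec:norms}--\ref{sec:slopes} by a Laplacian and congruence argument along the half-line that is the quotient of the Bruhat--Tits tree by $\Gamma$; the case $f=E$ is worked by hand in Section~\ref{sec:E}.

\section{The ring $C[E,g,h]$ and hyperderivatives}\label{sec:ring}

Put $\Gamma_1=\mathrm{SL}_2(A)$, $M=C[g,h]$ and $B=C[E,g,h]$. An element of $B$ is \emph{isobaric} if it is homogeneous for the weight alone, and its \emph{depth} is its degree in $E$. We prove Theorems~\ref{thm:A} and~\ref{thm:B} for all nonzero isobaric elements of $B$, a class that contains the quasi-modular forms and is closed under taking factors.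

\subsection*{Standard facts}
Let $e_A(z)=z\prod_{a\ne0}(1-z/a)$, so that $u=1/(\tilde\pi e_A)$. The function $e_A$ is entire and $\mathbb F_q$-linear, has derivative $1$ and vanishes exactly on $A$; taking its logarithmic derivative gives
\begin{equation}\label{eq:sumu}
\sum_{b\in A}\frac1{z+b}=\frac1{e_A(z)}=\tilde\pi\,u(z).
\end{equation}
Also $u(\zeta z)=\zeta^{-1}u(z)$ for $\zeta\in\mathbb F_q^*$. The space $\Omega$ is connected, so an analytic function on $\Omega$ that vanishes on a disc vanishes identically. Hence $\nu_\infty(f)$ is finite for $f\ne0$, and $\nu_\infty(f_1f_2)=\nu_\infty(f_1)+\nu_\infty(f_2)$. The following facts are due to Goss and Gekeler; see \cite{Ge}.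
\begin{itemize}
\item[(F1)] The forms $g,h$ are algebraically independent, and the modular forms for $\Gamma$ of all weights and types span $M$. One has $g=1+O(u)$ and $h=-u+O(u^2)$, and $h$ has no zero on $\Omega$.
\item[(F2)] One has $E=\sum_{a\ \mathrm{monic}}a\,u(az)=u+O(u^2)$, and $E(\gamma z)=(cz+d)^2\bigl(E(z)-\frac{1}{\tilde\pi}\frac{c}{cz+d}\bigr)$ for $\gamma\in\Gamma_1$.
\end{itemize}
If $f(\zeta z)=\zeta^{-m}f(z)$ for all $\zeta\in\mathbb F_q^*$, as is the case for a form of type $m$ (take $\gamma=\mathrm{diag}(\zeta,1)$), then the exponents in the $u$-expansion of $f$ are congruent to $m$ modulo $q-1$. So $g$ has type $0$ and $h$ has type $1$. To remove $\tilde\pi$ from the formulas we normalize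
\begin{equation}\label{eq:Ehat}
\widehat E=-\tilde\pi E=-\sum_{a\ \mathrm{monic}}\frac{a}{e_A(az)},\qquad \widehat E(\gamma z)=(cz+d)^2\widehat E(z)+c(cz+d)\quad(\gamma\in\Gamma_1).
\end{equation}

\begin{lemma}\label{lem:M}
\begin{itemize}
\item[(a)] An analytic function $F$ on $\Omega$ with a $u$-expansion and $F(\gamma z)=(cz+d)^kF(z)$ for all $\gamma\in\Gamma_1$ is an isobaric element of $M$ of weight $k$.
\item[(b)] If $F\in M$ is nonzero and isobaric of weight $k$, then $\nu_\infty(F)\le k/(q+1)$, and $h^{\nu_\infty(F)}$ is the exact power of $h$ dividing $F$.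
\item[(c)] Isobaric elements of $M$ with a common zero in $\Omega$ have a common nonconstant factor in $M$.
\item[(d)] The function $\widehat E$ is transcendental over $M$; thus $B=M[\widehat E]$ is a polynomial ring in three variables over $C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The matrices $\mathrm{diag}(\zeta,1)$, $\zeta\in\mathbb F_q^*$, normalize $\Gamma_1$ and generate $\Gamma$ together with it, and conjugation by $\mathrm{diag}(\zeta,1)$ replaces the bottom row $(c,d)$ by $(c/\zeta,d)$. So $\mathbb F_q^*$ acts on the functions in question by $F(z)\mapsto F(\zeta z)$. The group $\mathbb F_q^*$ has order prime to $p$ and its characters are the maps $\zeta\mapsto\zeta^{-m}$. Hence $F$ is a sum of eigenfunctions $F_m$ with $F_m(\zeta z)=\zeta^{-m}F_m(z)$, and $F_m$ is a modular form for $\Gamma$ of weight $k$ and type $m$. Now apply (F1).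

(b) In $F=\sum c_{ab}\,g^ah^b$ with $a(q-1)+b(q+1)=k$ each value of $b$ occurs at most once, and $\nu_\infty(g^ah^b)=b$. So $\nu_\infty(F)$ is the least $b$ with $c_{ab}\neq0$.

(c) Let $z_0$ be the common zero, $g_0=g(z_0)$ and $h_0=h(z_0)\ne0$, and let $F$ be one of the elements. If $g_0=0$, then $F(z_0)$ is the value of the only possible monomial of $F$ without $g$; this monomial is absent, so $g\mid F$. If $g_0\ne0$, write $(q+1)/(q-1)=r_1/r_2$ in lowest terms. Two exponent pairs $(a,b)$ of the same weight differ by a multiple of $(r_1,-r_2)$, so $F=g^ah^bH(g^{r_1},h^{r_2})$ with $H$ a homogeneous polynomial in two variables. Since $H(g_0^{r_1},h_0^{r_2})=0$, the element $h_0^{r_2}g^{r_1}-g_0^{r_1}h^{r_2}$ divides $F$. In both cases the factor depends only on $z_0$.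

(d) A relation splits into relations $\sum_jF_j\widehat E^j=0$ with $F_j\in M$ of weight $k-2j$ once we know that a vanishing sum of functions $H_k=\sum_jF_{k,j}\widehat E^j$ has all $H_k=0$. Evaluate at $\gamma z$ with $\gamma\in\Gamma_1$ of bottom row $(1,d)$ or $(0,1)$ multiplied on the left by nothing else: by \eqref{eq:Ehat}, for bottom row $(c,d)$,
\[
0=\sum_{k,j}(cz+d)^{k-j}F_{k,j}(z)\bigl((cz+d)\widehat E(z)+c\bigr)^j .
\]
For fixed $z$ this is a polynomial in $(\sigma,c)$ with $\sigma=cz+d$, and it vanishes for all coprime pairs $(c,d)$. For each $c\neq0$ there are infinitely many such $d$, so it vanishes identically in $\sigma$ for infinitely many $c$, hence identically. Substituting $c=\sigma(\eta-\widehat E(z))$ gives $\sum_{k,j}\sigma^kF_{k,j}(z)\eta^j=0$ identically in $\sigma,\eta$, so all $F_{k,j}(z)$ vanish.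
\end{proof}

In particular $B$ is a unique factorization domain graded by the weight. The factors of an isobaric element are isobaric, as one sees by multiplying the components of highest weight and those of lowest weight.

\subsection*{Orders forced by dimension}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Fix $l$, and let $w\ge2l$ be divisible by $q-1$. The monomial $E^ig^ah^b$ with $0\le i\le l$ has type $0$ when $b=(q-1)t-i$ with $t\in\mathbb Z$, and it then has weight $w$ when $a(q-1)=w+i(q-1)-(q^2-1)t$. The conditions $b\ge0$ and $a\ge0$ read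
\[
\frac{i(q+1)}{q^2-1}\le t\le\frac{w+i(q-1)}{q^2-1},
\]
an interval of length $\frac{w-2i}{q^2-1}$, which contains at least $\frac{w-2i}{q^2-1}-1$ integers. Since $\sum_{i=0}^l(w-2i)=(l+1)(w-l)$, these monomials span a space of dimension $N\ge\frac{(l+1)(w-l)}{q^2-1}-(l+1)$. The $u$-expansions in this space involve only powers of $u^{q-1}$. Killing the first $N-1$ of these coefficients gives, for $w$ large, a form $f\ne0$ with
\[
\nu_\infty(f)\ge(q-1)(N-1)\ge\frac{(l+1)(w-l)}{q+1}-(q-1)(l+2).
\]
If $f$ has depth $l'\le l$, then $fE^{l-l'}$ is a quasi-modular form of depth $l$, of weight $w'$ with $w\le w'\le w+2l$, and of order at least $\nu_\infty(f)$. Divide by $l(w'-l)\le l(w+l)$ and let $w\to\infty$.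
\end{proof}

\subsection*{Hyperderivatives}
In characteristic $p$ the $p$-th iterate of $d/dz$ is zero, and Taylor coefficients take the place of higher derivatives. For $f$ analytic, the hyperderivatives $D_mf$ are the analytic functions defined by $f(z+\varepsilon)=\sum_{m\ge0}D_mf(z)\,\varepsilon^m$ for $|\varepsilon|$ small. The same formula defines $D_m$ on rational functions over a field. One has
\[
D_m(f_1f_2)=\sum_{s=0}^mD_sf_1\,D_{m-s}f_2,\qquad D_iD_j=\binom{i+j}iD_{i+j},\qquad D_m(z-c)^s=\binom sm(z-c)^{s-m},
\]
where for $s\in\mathbb Z$ the symbol $\binom sm\in\mathbb F_p$ is the coefficient of $\varepsilon^m$ in $(1+\varepsilon)^s$. On Laurent expansions, in $z-c$ or in $1/z$, the $D_m$ act term by term.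

\begin{lemma}\label{lem:Du}
If $f$ has a $u$-expansion, so does $D_mf$, and $\nu_\infty(D_mf)\ge\nu_\infty(f)$.
\end{lemma}

\begin{proof}
Put $e(\varepsilon)=\tilde\pi e_A(\varepsilon)$, a power series without constant term. By additivity of $e_A$, $u(z+\varepsilon)=u/(1+u\,e(\varepsilon))$. If $f=\sum_ja_ju^j$, then for $|u(z)|$ and $|\varepsilon|$ small we may expand $\sum_ja_ju^j(1+u\,e(\varepsilon))^{-j}$ and obtain $D_mf=\sum_ja_ju^j\sum_{r\le m}\binom{-j}r\,e_{r,m}\,u^r$, where $e_{r,m}$ is the coefficient of $\varepsilon^m$ in $e(\varepsilon)^r$ and does not depend on $j$.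
\end{proof}

The next lemma turns the vanishing of derivatives into divisibility of exponents. It is the source of all congruences in the proof of Proposition~\ref{prop:key}.

\begin{lemma}\label{lem:Ppower}
Let $P$ be a power of $p$. Let $\varphi,\psi$ be analytic functions on a disc or an annulus with center $c$, with $\psi$ free of zeros; or let $\varphi,\psi\in\mathbb F(x)$ with $\mathbb F$ a field of characteristic $p$ and $\psi\ne0$. Suppose that $\psi\,D_m\varphi=\varphi\,D_m\psi$ for $1\le m<P$. Then $r=\varphi/\psi$ satisfies $D_mr=0$ for $1\le m<P$, and only exponents divisible by $P$ occur in the Laurent expansion of $r$ at $c$ (respectively, at any point of $\mathbb P^1(\mathbb F)$).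
\end{lemma}

\begin{proof}
Suppose $D_sr=0$ for $1\le s<m$, with $m<P$. Then $D_m\varphi=D_m(r\psi)=r\,D_m\psi+\psi\,D_mr$, while the hypothesis says $D_m\varphi=r\,D_m\psi$; so $D_mr=0$. If $a_s$ is the coefficient of the $s$-th power of the variable in the expansion of $r$, then $\binom sma_s=0$ for $1\le m<P$. Let $s=p^is'$ with $p\nmid s'$ and $p^i<P$. From $(1+\varepsilon)^s=(1+\varepsilon^{p^i})^{s'}$ we get $\binom s{p^i}=s'\ne0$ in $\mathbb F_p$, so $a_s=0$.
\end{proof}

\section{Derivatives that preserve the depth}\label{sec:Phi}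

Let $f=\sum_{j=0}^lc_j\widehat E^j\in B$ be isobaric of weight $w$ and depth $l\ge0$, so that $c_j\in M$ has weight $w-2j$ and $c_l\ne0$. Put $\mu=w-l$; as noted in the introduction, $\mu\ge l$.

\subsection*{The polynomial $\Phi$}
A form of positive depth does not transform into a multiple of itself, so we package all its transforms into one object that does. For $\gamma\in\Gamma_1$ we have $f(\gamma z)=(cz+d)^w\sum_jc_j(z)\bigl(\widehat E(z)+\frac c{cz+d}\bigr)^j$, and for $c\ne0$ the quantity $\frac{c}{cz+d}$ is the value of $-1/(T-z)$ at the cusp $T=-d/c=\gamma^{-1}\infty$. We treat $T$ as a variable and clear denominators: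
\[
W=T-z,\qquad Y=\widehat E(z)\,W-1,\qquad\Phi(z,T)=\sum_{j=0}^lc_j(z)\,Y^jW^{l-j}=\sum_{i=0}^l\varphi_i(z)\,T^i .
\]
The $\varphi_i$ are analytic on $\Omega$, the leading one is $\varphi_l=f$, and $f(\gamma z)=(-c)^l(cz+d)^\mu\,\Phi(z,-d/c)$ for $c\ne0$. Since $1=\widehat EW-Y$, we have $W^i=W^i(\widehat EW-Y)^{l-i}$ for $0\le i\le l$. So for each $z$ the $l+1$ products $Y^jW^{l-j}$ span, and hence form a basis of, the polynomials of degree at most $l$ in $T$, and the passage between the bases $(W^i)$ and $(Y^jW^{l-j})$ has coefficients in $\mathbb F_p[\widehat E]$.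

For $\gamma\in\Gamma_1$ we have $\gamma T-\gamma z=W/((cz+d)(cT+d))$. By \eqref{eq:Ehat},
\[
(cT+d)\,Y(\gamma z,\gamma T)=(cz+d)\widehat EW+c(T-z)-(cT+d)=(cz+d)\,Y .
\]
The $j$-th term of $\Phi$ thus acquires the factor $(cz+d)^{(w-2j)+j-(l-j)}(cT+d)^{-l}$, which does not depend on $j$:
\begin{equation}\label{eq:Phi}
\Phi(\gamma z,\gamma T)=(cz+d)^\mu(cT+d)^{-l}\,\Phi(z,T)\qquad(\gamma\in\Gamma_1).
\end{equation}
So $\Phi$ is modular of weight $\mu$ in $z$, with values in the polynomials of degree at most $l$. This is why $w-l$ is the natural parameter.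

\subsection*{The operators $\partial_n$}
Expanding $\Phi(z+\varepsilon,T)$ in $\varepsilon$ gives the $D_m\Phi$, where $D_m$ acts with $T$ constant. They do not satisfy a law like \eqref{eq:Phi}, because $\gamma$ changes the increment nonlinearly: $\gamma(z+\varepsilon)=\gamma z+\varepsilon'$ with
\[
\varepsilon'=\frac{\varepsilon}{(cz+d)(cz+d+c\varepsilon)},\qquad\text{that is,}\qquad\frac1{\varepsilon'}=\frac{(cz+d)^2}{\varepsilon}+c(cz+d).
\]
This is exactly the transformation law of $\widehat E$. So the local parameter $s$ defined by $s^{-1}=\varepsilon^{-1}-\widehat E(z)$, or equivalently $\varepsilon=s/(1+\widehat Es)$, transforms linearly: the parameter at $\gamma z$ is $s'=s/(cz+d)^2$. Moreover $1+\widehat Es=s/\varepsilon$, and $s'/\varepsilon'=(s/\varepsilon)\,(cz+d+c\varepsilon)/(cz+d)$, which is what is needed to move the factor $(cz+d+c\varepsilon)^\mu$ back to the base point $z$. Define $\partial_n\Phi$ by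
\begin{equation}\label{eq:partial}
(1+\widehat Es)^{-\mu}\,\Phi(z+\varepsilon,T)=\sum_{n\ge0}\partial_n\Phi(z,T)\,s^n,\qquad\partial_n\Phi=\sum_{m=0}^n\binom{-\mu-m}{n-m}\widehat E^{\,n-m}D_m\Phi ,
\end{equation}
where the second formula comes from expanding $\sum_mD_m\Phi\,s^m(1+\widehat Es)^{-\mu-m}$. Let $\partial_nf$ be the coefficient of $T^l$ in $\partial_n\Phi$:
\begin{equation}\label{eq:partialf}
\partial_nf=\sum_{m=0}^n\binom{-\mu-m}{n-m}\widehat E^{\,n-m}D_mf,\qquad\text{for example}\qquad\partial_1f=D_1f-\mu\widehat Ef .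
\end{equation}

\begin{lemma}\label{lem:partial}
There are isobaric $c^{(n)}_j\in M$ of weight $w+2n-2j$ with $\partial_n\Phi=\sum_{j=0}^lc_j^{(n)}Y^jW^{l-j}$. Consequently $\partial_nf=\sum_{j\le l}c_j^{(n)}\widehat E^j$ is an isobaric element of $B$ of weight $w+2n$ and depth at most $l$. Moreover $\nu_\infty(\partial_nf)\ge\nu_\infty(f)$, and $B$ is stable under all $D_n$.
\end{lemma}

\begin{proof}
Let $\Psi(z,s,T)$ be the left side of \eqref{eq:partial}. By \eqref{eq:Phi} at the point $z+\varepsilon$,
\[
\Psi(\gamma z,s',\gamma T)=\Bigl(\frac s\varepsilon\Bigr)^{-\mu}\Bigl(\frac{cz+d+c\varepsilon}{cz+d}\Bigr)^{-\mu}\frac{(cz+d+c\varepsilon)^\mu}{(cT+d)^{l}}\,\Phi(z+\varepsilon,T)=\frac{(cz+d)^\mu}{(cT+d)^{l}}\,\Psi(z,s,T).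
\]
Comparing coefficients of $s^n$ shows that $\partial_n\Phi$ satisfies \eqref{eq:Phi} with $\mu+2n$ in place of $\mu$. Write $\partial_n\Phi$ in the basis $(Y^jW^{l-j})$, with coefficients $c_j^{(n)}(z)$. The transformation laws of $Y$ and $W$ and the uniqueness of the coefficients give $c_j^{(n)}(\gamma z)=(cz+d)^{w+2n-2j}c_j^{(n)}(z)$. The coefficients $\psi_i$ of $\Phi=\sum_i\psi_iW^i$ lie in $B$. Since $D_m(\psi_iW^i)=\sum_s(-1)^s\binom is D_{m-s}\psi_i\,W^{i-s}$, Lemma~\ref{lem:Du} shows that the coefficients of $\partial_n\Phi$ in the basis $(W^i)$ are analytic with $u$-expansions. The same then holds for the $c_j^{(n)}$, and Lemma~\ref{lem:M}(a) applies. The bound on the order follows from \eqref{eq:partialf} and Lemma~\ref{lem:Du}. Finally, \eqref{eq:partialf} expresses $D_nf$ through $\partial_nf$ and the $D_mf$ with $m<n$, so $D_nf\in B$ by induction, and every element of $B$ is a sum of isobaric ones.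
\end{proof}

\subsection*{The forms $X_k$}

\begin{proposition}\label{prop:Xk}
For $k\ge0$ one has $X_k=\alpha_k\widehat E+\beta_k$ with $\alpha_k,\beta_k\in M$ and $\alpha_k(\infty)\ne0$. The function $X_k$ is a quasi-modular form of weight $q^k+1$, type $1$ and depth $1$, it is irreducible in $B$, and $\nu_\infty(X_k)=q^k$. Moreover $D_mX_k=0$ for $1\le m<q^k$.
\end{proposition}

\begin{proof}
For $k=0$ take $\alpha_0=-1/\tilde\pi$ and $\beta_0=0$. For $k\ge1$ let $G_k=\sum_{(a,b)\ne(0,0)}(az+b)^{1-q^k}$, the Eisenstein series, a modular form of weight $q^k-1$ and type $0$. Its value at infinity is the sum of the terms with $a=0$, namely $-\sum_{b\ \mathrm{monic}}b^{1-q^k}$, which has absolute value $1$ because the term $b=1$ dominates. Differentiating term by term and raising \eqref{eq:sumu} to the power $q^k$, we get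
\[
D_1G_k=\sum_{a\ne0}a\sum_{b\in A}(az+b)^{-q^k}=\tilde\pi^{q^k}\sum_{a\ne0}a\,u(az)^{q^k}=-\tilde\pi^{q^k}X_k ,
\]
since the term $a\,u(az)^{q^k}$ is unchanged by $a\mapsto\zeta a$ for $\zeta\in\mathbb F_q^*$, and $q-1=-1$ in $C$. By \eqref{eq:partialf} with $l=0$ and $\mu=q^k-1$, we have $\partial_1G_k=D_1G_k+\widehat EG_k$, and this lies in $M$ by Lemma~\ref{lem:partial}. So $\alpha_k=\tilde\pi^{-q^k}G_k$ and $\beta_k=-\tilde\pi^{-q^k}\partial_1G_k$. The functions $X_k$ and $\alpha_k\widehat E$ are multiplied by $\zeta^{-1}$ under $z\mapsto\zeta z$, hence so is $\beta_k$, which therefore has type $1$. This gives the weight, the type and the depth.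

For the order, recall the Carlitz functional equation $e_{\tilde\pi A}(\theta x)=\theta e_{\tilde\pi A}(x)+e_{\tilde\pi A}(x)^q$. If $|v|>q$, then $|\theta v+v^q|=|v|^q$. So for $|u(z)|<q^{-1}$ induction gives $|u(\theta^dz)|^{-1}=|u(z)|^{-q^d}$, and $\mathbb F_q$-linearity gives $|u(az)|=|u(z)|^{|a|}$ for all $a\ne0$. The numbers $|a|\,|u|^{|a|q^k}$ decrease with $\deg a$, so $|X_k-u^{q^k}|\le q|u|^{q^{k+1}}$ and $\nu_\infty(X_k)=q^k$.

Put $R_k=\alpha_k\beta_{k+1}-\alpha_{k+1}\beta_k=\alpha_kX_{k+1}-\alpha_{k+1}X_k\in M$. It has weight $q^k(q+1)$, and the two terms on the right have orders $q^{k+1}$ and $q^k$, so $\nu_\infty(R_k)=q^k$. By Lemma~\ref{lem:M}(b), $R_k$ is a nonzero constant times $h^{q^k}$. A common irreducible factor of $\alpha_k$ and $\beta_k$ divides $R_k$, so it is $h$ up to a constant; but $\alpha_k(\infty)\ne0$. Hence $X_k$ is a primitive polynomial of degree $1$ in $\widehat E$, and it is irreducible. Finally, each term $u(az+a\varepsilon)^{q^k}$ of $X_k(z+\varepsilon)$ is a power series in $\varepsilon^{q^k}$.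
\end{proof}

\begin{example}
The form $X_1$ is a combination of $gE$, of $h$ and, when $q\le3$, of a power of $g$. Since $\nu_\infty(X_1)=q\ge2$, the power of $g$ is absent and the terms in $u$ cancel. So $X_1$ is a constant multiple of $gE+h$, and $\nu_\infty(gE+h)=q$.
\end{example}

\section{Resultants and the case of small depth}\label{sec:res}

Let $F=\sum_{j\le l}c_jZ^j$ and $F'=\sum_{j\le l'}c'_jZ^j$ be polynomials over a domain, with $l\ge1$ and $c_l\ne0$; we allow $c'_{l'}=0$. Their Sylvester resultant $R$ with formal degrees $(l,l')$ is a polynomial in the coefficients, homogeneous of degree $l'$ in the $c_j$ and of degree $l$ in the $c'_j$. It lies in the ideal generated by $F$ and $F'$, and $R=c_l^{\,l'}\prod_{i=1}^lF'(z_i)$, where the $z_i$ are the roots of $F$. The substitution $Z\mapsto\lambda Z$ multiplies $c_j,c'_j$ by $\lambda^j$ and, by the product formula, multiplies $R$ by $\lambda^{ll'}$; so in each monomial of $R$ the indices add up to $ll'$.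

\begin{lemma}\label{lem:res}
Let $f\in B$ be irreducible and isobaric of weight $w$ and depth $l\ge1$. Let $F\in B$ be isobaric of weight $w'$ and depth at most $l'$, with $f\nmid F$. Put $\mu=w-l$ and $\mu'=w'-l'$. Then
\[
\min\bigl(\nu_\infty(f),\nu_\infty(F)\bigr)\le\frac{l'\mu+l\mu'}{q+1}.
\]
\end{lemma}

\begin{proof}
Let $R\in M$ be the resultant in $\widehat E$ of $f$ and $F$ with formal degrees $(l,l')$. By Gauss's lemma $f$ is irreducible over the fraction field of $M$ and does not divide $F$ there, so $f$ and $F$ have no common root and $R\ne0$. The $j$-th coefficients of $f$ and $F$ have weights $w-2j$ and $w'-2j$, so $R$ is isobaric of weight $l'w+lw'-2ll'=l'\mu+l\mu'$. Since $R\in fB+FB$, its order is at least the minimum on the left. Apply Lemma~\ref{lem:M}(b).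
\end{proof}

To pass from irreducible to arbitrary forms, factor a nonzero isobaric $f$ of weight $w$ and depth $l\ge1$ as $f=f_0f_1\cdots f_s$, where $f_0\in M$ has weight $w_0\ge0$ and $f_1,\dots,f_s$ are irreducible (repetitions allowed) of weights $w_j$ and depths $l_j\ge1$. With $\mu_j=w_j-l_j\ge l_j\geq 1$ and Lemma~\ref{lem:M}(b),
\begin{equation}\label{eq:factor}
l=\sum_{j=1}^sl_j,\qquad w-l=w_0+\sum_{j=1}^s\mu_j,\qquad\nu_\infty(f)\le\frac{w_0}{q+1}+\sum_{j=1}^s\nu_\infty(f_j).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]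
Let first $f$ be irreducible of depth $1\le l\le q$ and not a constant multiple of any $X_j$. We claim that $\nu_\infty(f)<l\mu$. Since $X_j$ is irreducible, $f\nmid X_j$, and Lemma~\ref{lem:res} with $l'=1$, $\mu'=q^j$ gives
\begin{equation}\label{eq:minX}
\min\bigl(\nu_\infty(f),q^j\bigr)\le\frac{lq^j+\mu}{q+1}\qquad(j\ge0).
\end{equation}
This bounds $\nu_\infty(f)$ as soon as the right side is less than $q^j$, that is, $(q+1-l)q^j>\mu$. Such $j$ exist because $l\le q$; take the least one. If $j=0$, the right side is less than $1$ and $\nu_\infty(f)=0<l\mu$. If $j\ge1$, minimality gives $q^j\le q\mu/(q+1-l)$, hence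
\[
\nu_\infty(f)\le\frac{l(q-1)+q+1}{(q+1)(q+1-l)}\,\mu .
\]
The fraction is less than $l$, because $l(q+1)(q+1-l)-l(q-1)-(q+1)$ is a concave function of $l$ that equals $q^2-q>0$ at $l=1$ and $q-1>0$ at $l=q$. This proves the claim. For $f=cX_j$ we have $\nu_\infty(f)=q^j=l\mu$.

For general $f$ of depth $l\le q$, all $l_j$ in \eqref{eq:factor} are at most $q$, so
\[
\nu_\infty(f)\le\frac{w_0}{q+1}+\sum_jl_j\mu_j\le l\Bigl(w_0+\sum_j\mu_j\Bigr)=l(w-l).
\]
Equality forces $w_0=0$ and $l_j=l$ for all $j$, so $f_0$ is constant, $s=1$, and $\nu_\infty(f_1)=l_1\mu_1$; by the claim $f$ is a multiple of some $X_k$, and $l=1$. The forms $X_k$ give $c^*(q)\ge1$, and $c^*(q)\le2$ is Theorem~\ref{thm:A}, whose proof below does not use Theorem~\ref{thm:B}.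
\end{proof}

\section{Reduction of Theorem~\ref{thm:A} to a bound on inseparability}\label{sec:reduction}

For $l\ge q+1$ the right side of \eqref{eq:minX} exceeds $q^j$, and the inequality is empty. We need an auxiliary form adapted to $f$. By \eqref{eq:partialf} and induction, $D_nf$ has weight $w+2n$ and depth at most $l+n$, and Lemma~\ref{lem:res} would give the numerator $2l\mu+n(l+\mu)$. Since $n$ cannot be taken smaller than $\mu$ for $f=X_k$, the term $n\mu$ is of the order of $\mu^2$ and too large. With $\partial_nf$ we may take $l'=l$ and $\mu'=\mu+2n$, and Lemmas~\ref{lem:partial} and~\ref{lem:res} give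
\begin{equation}\label{eq:resn}
\nu_\infty(f)\le\frac{2l(\mu+n)}{q+1}\qquad\text{if $f$ is irreducible of depth $l\ge1$ and }f\nmid\partial_nf .
\end{equation}
It remains to bound the first such $n$.

\begin{lemma}\label{lem:least}
Let $f\in B$ be nonzero and isobaric, let $n\ge1$, and suppose that $f\mid D_mf$ for $1\le m<n$. Then $f\mid\partial_mf$ for $1\le m<n$ and $\partial_nf\equiv D_nf\pmod f$. If $n$ is not a power of $p$, then $f\mid D_nf$.
\end{lemma}

\begin{proof}
The first two claims are read off from \eqref{eq:partialf}. By the Leibniz rule the ideal $fB$ is stable under $D_m$ for $m<n$. If $n$ is not a power of $p$, let $i<n$ be the largest power of $p$ below $n$. By Lucas's theorem $\binom ni$ is the leading digit of $n$ in base $p$, which is nonzero, and $D_nf=\binom ni^{-1}D_iD_{n-i}f\in fB$.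
\end{proof}

\begin{proposition}\label{prop:key}
Let $f\in B$ be irreducible and isobaric of weight $w$ and depth $l\ge1$, and $\mu=w-l$. Let $P$ be a power of $p$ such that $f\mid D_mf$ for $1\le m<P$. Then $P\le q\mu$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Proposition~\ref{prop:key}]
Let $f$ be irreducible of depth $l\ge1$. It cannot divide all $D_nf$, for then the proposition would apply to every power of $p$. Let $n\ge1$ be least with $f\nmid D_nf$. By Lemma~\ref{lem:least}, $n$ is a power of $p$ and $f\nmid\partial_nf$. The proposition with $P=n$ gives $n\le q\mu$, and \eqref{eq:resn} gives $\nu_\infty(f)\le2l(\mu+q\mu)/(q+1)=2l\mu$. For general $f$, \eqref{eq:factor} yields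
\[
\nu_\infty(f)\le\frac{w_0}{q+1}+2\sum_jl_j\mu_j\le2l\Bigl(w_0+\sum_j\mu_j\Bigr)=2l(w-l).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:sharp}
Proposition~\ref{prop:key} is sharp for $f=E$, where $\mu=1$: one has $E\mid D_mE$ for $1\le m<q$. Otherwise let $n<q$ be least with $E\nmid D_nE$. It is a power of $p$, and $\partial_nE=\alpha E+\beta$ with $0\ne\beta\in M$ of weight $2n+2\le2q$ and $\beta(\infty)=0$. Under $z\mapsto\zeta z$ the function $D_mE$ is multiplied by $\zeta^{-1-m}$, so $\partial_nE$ and then $\beta$ are multiplied by $\zeta^{-1-n}$. A monomial $g^ah^b$ of $\beta$ thus has $b\equiv n+1\pmod{q-1}$, $b\ge1$ and $b(q+1)\le2q$. So $b=1$ and $q-1$ divides the power $n<q$ of $p$, which forces $q=2$, $n=1$. But $D_1u=-\tilde\pi u^2$, so for $q=2$ we get $D_1E=-\tilde\pi\sum a^2u(az)^2=-\tilde\pi E^2$, a contradiction. The proposition fails in depth $0$: each $\partial_mh\in M$ vanishes at infinity and so is divisible by $h$, and \eqref{eq:partialf} then gives $h\mid D_mh$ for all $m$.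
\end{remark}

The first step toward the proposition transfers the hypothesis from $f=\varphi_l$ to all coefficients of $\Phi$.

\begin{lemma}\label{lem:rigid}
Let $f$ be irreducible of depth $l\ge1$.
\begin{itemize}
\item[(a)] The $\varphi_i$ have no common zero in $\Omega$, and $c_j(\infty)\ne0$ for some $j$.
\item[(b)] If $f\mid D_mf$ for $1\le m<P$, then $\varphi_{i'}D_m\varphi_i=\varphi_iD_m\varphi_{i'}$ for all $i,i'$ and $1\le m<P$, and every zero in $\Omega$ of a nonzero $\varphi_i$ has multiplicity divisible by $P$.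
\end{itemize}
\end{lemma}

\begin{proof}
(a) A nonconstant common factor of the $c_j$ in $M$ would be a proper factor of $f$, since $l\ge1$. A common zero of the $\varphi_i$ is a common zero of the $c_j$, because the $Y^jW^{l-j}$ form a basis; this is excluded by Lemma~\ref{lem:M}(c). If all $c_j(\infty)$ vanished, $h$ would divide all $c_j$ by Lemma~\ref{lem:M}(b).

(b) For $1\le m<P$ we have $f\mid\partial_mf$, and $\partial_mf$ has depth at most $l$, so $\partial_mf=\lambda_mf$ with $\lambda_m\in M$. By Lemma~\ref{lem:M}(d), $c_j^{(m)}=\lambda_mc_j$ for all $j$, that is, $\partial_m\Phi=\lambda_m\Phi$. Solving \eqref{eq:partial} for $D_m\Phi$, we get by induction $D_m\Phi=\lambda'_m\Phi$ with $\lambda'_m\in B$. As $D_m$ acts with $T$ constant, $D_m\varphi_i=\lambda'_m\varphi_i$ for all $i$, which gives the identity. If $\varphi_i(z_0)=0$, choose $i'$ with $\varphi_{i'}(z_0)\ne0$ and apply Lemma~\ref{lem:Ppower} to $\varphi_i/\varphi_{i'}$ on a small disc around $z_0$.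
\end{proof}

Thus $z\mapsto(\varphi_0(z):\dots:\varphi_l(z))$ is an everywhere defined, $\Gamma_1$-equivariant map from $\Omega$ to projective space whose local expansions involve only $P$-th powers of the variable. Proposition~\ref{prop:key} says that such a map cannot be too inseparable.

\section{Norms and reduction}\label{sec:norms}

We recall two standard facts of rigid analysis; see, for example, \cite[Ch.~2]{FvdP}. Let $\mathbb F$ be the residue field of $C$; it is algebraically closed and contains $\mathbb F_q$.

\medskip\noindent\textbf{(R1) Annuli.} Let $\varphi=\sum_sa_s(z-c)^s\ne0$ be analytic on $r_1<|z-c|<r_2$, and put $|\varphi|_\rho=\max_s|a_s|\rho^s$. This quantity is multiplicative in $\varphi$ and equals $\sup_{|z-c|=\rho}|\varphi(z)|$ for $\rho\in|C^*|$. The function $y\mapsto\log_q|\varphi|_{q^y}$ is convex and piecewise linear with locally finitely many breaks. Its slope at a point that is not a break is an exponent $s$ with $a_s\ne0$, and the jump of the slope at $y$ is the number of zeros of $\varphi$ on $|z-c|=q^y$, counted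 with multiplicity.

\medskip\noindent\textbf{(R2) The affinoid $U$.} Let $U=\{\zeta\in C:|\zeta|\le1,\ |\zeta-b|\ge1\text{ for all }b\in\mathbb F_q\}$, the set of $\zeta$ with $|\zeta|\le1$ whose residue class is not in $\mathbb F_q$. Every analytic function on $U$ is uniquely of the form
\begin{equation}\label{eq:ML}
\sum_{s\ge0}\sigma_s\zeta^s+\sum_{b\in\mathbb F_q}\sum_{s\ge1}\tau_{b,s}(\zeta-b)^{-s}
\end{equation}
with coefficients tending to $0$. The supremum norm $\|\cdot\|$ on $U$ is multiplicative and equals the largest absolute value of a coefficient. Reducing coefficients sends a function $\varphi$ of norm at most $1$ to $\bar\varphi\in\mathbb F[x,1/(x^q-x)]$; this is a ring homomorphism, and $\bar\varphi\ne0$ if and only if $\|\varphi\|=1$. The $D_m$ act term by term on \eqref{eq:ML}, so they do not increase the norm and commute with reduction. If $\|\varphi\|=1$ and $x_0\in\mathbb F\setminus\mathbb F_q$, then $\mathrm{ord}_{x_0}\bar\varphi$ is the number of zeros of $\varphi$ in the residue disc of $x_0$.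

\medskip
Elements of $K_\infty^*$ have absolute values in $q^{\mathbb Z}$, and an element of $K_\infty$ of absolute value at most $1$ has its residue class in $\mathbb F_q$. So $U\subset\Omega$, and the $q+1$ annuli $q^{-1}<|\zeta-c|<1$ $(c\in\mathbb F_q)$ and $1<|\zeta|<q$ adjacent to $U$ also lie in $\Omega$. The orders of $\bar\varphi$ at the points of $\mathbb P^1(\mathbb F_q)$ are the initial growth rates of $\varphi$ on these annuli.

\begin{lemma}\label{lem:S3}
Let $\varphi$ be analytic on $\Omega$ with $\|\varphi\|=1$. For $c\in\mathbb F_q$, on the annulus $q^{-1}<|\zeta-c|<1$ one has $|\varphi|_\rho=\rho^{\,\mathrm{ord}_c\bar\varphi}$ for $\rho<1$ close to $1$. On the annulus $1<|\zeta|<q$ one has $|\varphi|_\rho=\rho^{-\mathrm{ord}_\infty\bar\varphi}$ for $\rho>1$ close to $1$.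
\end{lemma}

\begin{proof}
Let $r\in|C^*|$ with $q^{-1}<r<1$. On the affinoid $\{|\zeta|\le1,\ |\zeta-b|\ge1\ (b\ne c),\ |\zeta-c|\ge r\}\subset\Omega$ the function $\varphi$ has a Mittag-Leffler decomposition of the shape \eqref{eq:ML} with $|\tau_{c,s}|r^{-s}\to0$. By uniqueness it restricts to the decomposition on $U$, so all coefficients have absolute value at most $1$. Expand $\zeta^s$ and $(\zeta-b)^{-s}$ for $b\ne c$ in powers of $\zeta-c$; the coefficients lie in $\mathbb F_q$. This gives the Laurent expansion $\sum_sa_s(\zeta-c)^s$ of $\varphi$ on $r\le|\zeta-c|<1$, with $|a_s|\le1$, and its reduction is the expansion of $\bar\varphi$ at $c$. So $s_0=\mathrm{ord}_c\bar\varphi$ is the least $s$ with $|a_s|=1$. For $s>s_0$ we have $|a_s|\rho^s\le\rho^s<\rho^{s_0}$. For $s<s_0$ we have $|a_s|<1$. Since $|a_s|r^{s-s_0}\to0$ as $s\to-\infty$, all but finitely many $s<s_0$ satisfy $|a_s|\rho^{s-s_0}\le|a_s|r^{s-s_0}<1$ for all $\rho\in[r,1)$, and the finitely many others satisfy $|a_s|\rho^{s-s_0}<1$ for $\rho$ close to $1$. So the term $s_0$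 dominates.

At infinity use the affinoid $\{|\zeta|\le r^{-1},\ |\zeta-b|\ge1\}\subset\Omega$, on which $|\sigma_s|r^{-s}\to0$, and expand $(\zeta-b)^{-s}$ in powers of $1/\zeta$. Now $s_0=-\mathrm{ord}_\infty\bar\varphi$ is the largest $s$ with $|a_s|=1$. The terms $s<s_0$ satisfy $|a_s|\rho^s<\rho^{s_0}$ because $\rho>1$, and the terms $s>s_0$ are handled by $|a_s|<1$ and $|a_s|r^{s_0-s}\to0$ as in the first case.
\end{proof}

We shall move toward infinity through the sets $\theta^nU$, called \emph{vertices}, and the annuli $A_n=\{q^n<|z|<q^{n+1}\}$, called \emph{edges}, for $n\ge0$. They correspond to the vertices and edges of the half-line mentioned in the introduction; the proof uses only the sets themselves. If $z$ lies on a vertex or an edge, then $|z-x|=\max(|z|,|x|)$ for all $x\in K_\infty$, and $az$ has the same property for $0\neq a\in A$. For a point $z$ with this property, $|1-z/a'|=\max(1,|z/a'|)$, so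
\begin{equation}\label{eq:eA}
|e_A(z)|=|z|\prod_{0<|a'|<|z|}|z/a'| .
\end{equation}

\section{The case $f=E$}\label{sec:E}

In depth $1$ we have $\Phi=c_1Y+c_0W=f\cdot(T-z)-c_1$, with the single root $\omega(z)=z+c_1(z)/f(z)$. By \eqref{eq:Phi}, $\omega(\gamma z)=\gamma\,\omega(z)$. By Lemmas~\ref{lem:rigid} and~\ref{lem:Ppower}, the hypothesis of Proposition~\ref{prop:key} implies $D_m\omega=0$ for $1\le m<P$. Take $f=\widehat E$, so that $\mu=1$, $\Phi=\widehat E\cdot(T-z)-1$ and $\omega=z+1/\widehat E$. Everything can be computed from the series \eqref{eq:Ehat}.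

\emph{The vertex $U$.} In $e_A(\zeta)=\zeta\prod_{a'\neq0}(1-\zeta/a')$ the factors with $|a'|>1$ reduce to $1$, and those with $a'\in\mathbb F_q^*$ have product $1-\zeta^{q-1}$. So $e_A$ reduces to $x-x^q$. For $\deg a\ge1$, \eqref{eq:eA} gives $|a/e_A(a\zeta)|=\prod_{0<|a'|<|a|}|a'/a|\le q^{-1}$. Hence $\widehat E$ has norm $1$ and reduces to $1/(x^q-x)$, and
\[
\Phi(\zeta,T)\quad\text{reduces to}\quad\frac{T-x}{x^q-x}-1=\frac{T-x^q}{x^q-x}.
\]
As $1/(x^q-x)$ is a unit of $\mathbb F[x,1/(x^q-x)]$, the function $\omega$ is analytic on $U$, and $\bar\omega=x^q$. The root reduces to the Frobenius map, which is killed by $D_1,\dots,D_{q-1}$, in agreement with Remark~\ref{rem:sharp}. But $D_qx^q=1$, so $D_q\omega\ne0$ and $P\le q$. This proves Proposition~\ref{prop:key} for $E$.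

\emph{The vertices $\theta^nU$, $n\ge1$.} For every monic $a$, \eqref{eq:eA} gives $|\theta^na/e_A(a\theta^n\zeta)|\le q^{-1}$ on $U$. So $\Phi(\theta^n\zeta,\theta^nT)=\theta^n\widehat E(\theta^n\zeta)(T-\zeta)-1$ reduces to the constant $-1$.

The example shows the two halves of the general argument. The degree of $\bar\omega:\mathbb P^1\to\mathbb P^1$ is a multiple of $P$, because $\bar\omega$ involves only $P$-th powers. And the degree is determined by growth rates: the coefficients $1/(x^q-x)$ and $-x^q/(x^q-x)$ have minimal order $-1$ at each of the $q$ points of $\mathbb F_q$ and minimal order $0$ at $\infty$, which adds up to $-q$. For general $f$ the reductions cannot be computed, but the growth rates are constrained by the symmetries \eqref{eq:Phi}, by convexity along the edges, and by the behavior at infinity.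

\section{Slopes along the half-line}\label{sec:slopes}

Throughout this section $f$ is irreducible and isobaric of depth $l\ge1$. The first four lemmas make no hypothesis on derivatives.

\subsection*{Vertices}
For $n\ge0$ put $\Phi_n(\zeta,T)=\Phi(\theta^n\zeta,\theta^nT)=\sum_i\varphi_{n,i}(\zeta)T^i$, so that $\varphi_{n,i}(\zeta)=\theta^{ni}\varphi_i(\theta^n\zeta)$. We rescale $T$ together with $z$ because the translations $z\mapsto z+b\theta^n$ then act on both variables by $b\in\mathbb F_q$ and survive reduction. Let $\mathcal N_n=\log_q\max_i\|\varphi_{n,i}\|$. Divide $\Phi_n$ by a constant of absolute value $q^{\mathcal N_n}$ and reduce, obtaining $\bar\Phi_n=\sum_i\bar\varphi_{n,i}(x)T^i\ne0$. For $c\in\mathbb P^1(\mathbb F)$ let $o_n(c)=\min_i\mathrm{ord}_c\bar\varphi_{n,i}$, with $\mathrm{ord}_c0=\infty$, and put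
\[
a_n=-o_n(\infty),\qquad b_n=o_n(0),\qquad\Delta_n=-\sum_{c\in\mathbb P^1(\mathbb F_q)}o_n(c),\qquad\delta_n=b_{n+1}-a_n .
\]
By Lemma~\ref{lem:S3}, $-o_n(c)$ is the rate at which the size of $\Phi_n$ grows when one leaves the vertex in the direction $c$. So $\Delta_n$, the sum of the $q+1$ outgoing slopes, is a Laplacian on the tree, and $\delta_n$ is the change of slope along the edge $A_n$; see Figure~\ref{fig:line}. For $f=\widehat E$, Section~\ref{sec:E} gives $a_0=0$, $b_0=-1$, $\Delta_0=q$, and $a_n=b_n=\Delta_n=\delta_{n-1}=0$ for $n\ge1$.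

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(7.3,0);
\draw[dashed] (7.3,0)--(8.4,0);
\draw (0,0)--(-0.8,0.55);
\draw (0,0)--(-0.8,-0.55);
\draw (3,0)--(2.4,-0.75);
\draw (6,0)--(5.4,-0.75);
\fill (0,0) circle (2pt);
\fill (3,0) circle (2pt);
\fill (6,0) circle (2pt);
\node at (0.15,0.8) {$U$};
\node at (3,0.8) {$\theta U$};
\node at (6,0.8) {$\theta^2U$};
\node at (1.4,-0.3) {$A_0$};
\node at (4.4,-0.3) {$A_1$};
\node at (0.55,0.25) {$a_0$};
\node at (2.45,0.25) {$b_1$};
\node at (3.55,0.25) {$a_1$};
\node at (5.45,0.25) {$b_2$};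
\node at (6.55,0.25) {$a_2$};
\node at (-1.05,0.65) {$b_0$};
\node at (-1.05,-0.65) {$b_0$};
\node at (2.2,-0.95) {$b_1$};
\node at (5.2,-0.95) {$b_2$};
\node at (8.7,0) {$\infty$};
\end{tikzpicture}
\caption{The vertices $\theta^nU$ and the edges $A_n=\{q^n<|z|<q^{n+1}\}$ for $q=2$. Each vertex has $q+1$ directions, indexed by $\mathbb P^1(\mathbb F_q)$. The slope $a_n$ is measured on leaving the vertex toward infinity; the slope $b_n$ is measured on arriving at the vertex from any of the other $q$ directions, which are permuted by translations.}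
\label{fig:line}
\end{figure}

\begin{lemma}[Vertices]\label{lem:vertex}
\begin{itemize}
\item[(a)] $\Delta_n=a_n-qb_n$ for $n\ge0$, and $b_0=-a_0-\mu$. Hence
\begin{equation}\label{eq:rec}
\Delta_0=(q+1)a_0+q\mu,\qquad a_n=q(a_{n-1}+\delta_{n-1})+\Delta_n\quad(n\ge1).
\end{equation}
\item[(b)] $\Delta_n\ge0$. If $\Delta_n=0$, then $\bar\Phi_n=\xi_n(x)Q_n(T)$ with $\xi_n\in\mathbb F(x)$ and $0\ne Q_n\in\mathbb F[T]$ of degree at most $l$, and $Q_n(T+b)=Q_n(T)$ for $b\in\mathbb F_q$.
\item[(c)] $\bar\varphi_{0,i}\ne0$ if and only if $\bar\varphi_{0,l-i}\ne0$.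
\end{itemize}
\end{lemma}

\begin{proof}
The maps $\zeta\mapsto\zeta+b$ $(b\in\mathbb F_q)$ and $\zeta\mapsto-1/\zeta$ permute $U$. Pulling back by them preserves the norm and reduces to the same substitutions in $x$. Equation \eqref{eq:Phi} for the translation by $b\theta^n\in A$ gives $\Phi_n(\zeta+b,T+b)=\Phi_n(\zeta,T)$, hence
\begin{equation}\label{eq:transl}
\bar\Phi_n(x+b,T)=\bar\Phi_n(x,T-b).
\end{equation}
The minimal order at $x=0$ of the coefficients is $o_n(b)$ on the left. On the right it is $o_n(0)$, because $Q(T)\mapsto Q(T-b)$ is an invertible $\mathbb F$-linear operation on coefficients. So $o_n(b)=b_n$ and $\Delta_n=a_n-qb_n$. Equation \eqref{eq:Phi} for $z\mapsto-1/z$ reads $T^l\Phi(-1/z,-1/T)=z^\mu\Phi(z,T)$; comparing coefficients of $T^{l-i}$ and reducing, we find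
\[
(-1)^i\bar\varphi_{0,i}(-1/x)=x^\mu\,\bar\varphi_{0,l-i}(x).
\]
This proves (c), and taking orders at $\infty$ gives $\mathrm{ord}_0\bar\varphi_{0,i}=\mathrm{ord}_\infty\bar\varphi_{0,l-i}-\mu$, so $b_0=-a_0-\mu$. This is where the weight enters.

For (b), drop the index $n$ and fix $i_1$ with $\bar\varphi_{i_1}\ne0$. The orders of the rational function $\bar\varphi_{i_1}$ add up to $0$ over $\mathbb P^1(\mathbb F)$, so
\[
\Delta_n=\sum_{c\in\mathbb P^1(\mathbb F)}\max_i\Bigl(-\mathrm{ord}_c\frac{\bar\varphi_i}{\bar\varphi_{i_1}}\Bigr)+\sum_{c\notin\mathbb P^1(\mathbb F_q)}o_n(c).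
\]
The terms of the first sum are nonnegative (take $i=i_1$), and those of the second are nonnegative because the $\bar\varphi_i$ have poles only in $\mathbb P^1(\mathbb F_q)$. If $\Delta_n=0$, no ratio $\bar\varphi_i/\bar\varphi_{i_1}$ has a pole, so all ratios are constant and $\bar\Phi_n=\xi_nQ_n$ with $\xi_n=\bar\varphi_{i_1}$. By \eqref{eq:transl}, $\xi_n(x+b)Q_n(T)=\xi_n(x)Q_n(T-b)$, and the leading coefficients in $T$ show $\xi_n(x+b)=\xi_n(x)$.
\end{proof}

\subsection*{Edges}
For a single function, convexity would give $\delta_n\ge0$. Here the difficulty is that the two ends of $A_n$ measure polynomials in $T$ differently: the coefficient $\varphi_i$ is weighted by $q^{ni}$ at one end and by $q^{(n+1)i}$ at the other. For $\varphi_i\ne0$ and $n<y<n+1$ let $\Lambda_i(y)=\log_q|\varphi_i|_{q^y}$ on $A_n$, and put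
\[
N_n^-(y)=\max_i\bigl(\Lambda_i(y)+ni\bigr),\qquad N_n^+(y)=\max_i\bigl(\Lambda_i(y)+(n+1)i\bigr).
\]
Both functions are convex, and $N_n^-\le N_n^+\le N_n^-+l$.

\begin{lemma}[Edges]\label{lem:edge}
\begin{itemize}
\item[(a)] Near $y=n$, each $\Lambda_i+ni$ is affine with limit at most $\mathcal N_n$; the limit is $\mathcal N_n$ exactly when $\bar\varphi_{n,i}\ne0$, and then the slope is $-\mathrm{ord}_\infty\bar\varphi_{n,i}$. Near $y=n$, $N_n^-$ is affine with limit $\mathcal N_n$ and slope $a_n$.
\item[(b)] Near $y=n+1$, each $\Lambda_i+(n+1)i$ is affine with limit at most $\mathcal N_{n+1}$; the limit is $\mathcal N_{n+1}$ exactly when $\bar\varphi_{n+1,i}\ne0$, and then the slope is $\mathrm{ord}_0\bar\varphi_{n+1,i}$. Near $y=n+1$, $N_n^+$ is affine with limit $\mathcal N_{n+1}$ and slope $b_{n+1}$.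
\item[(c)] $\delta_n\ge-l$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|\varphi_{n,i}|_\rho=q^{ni}|\varphi_i|_{q^n\rho}$. Lemma~\ref{lem:S3} at $\infty$, applied to $\varphi_{n,i}$ scaled to norm $1$, shows that $\Lambda_i+ni$ is affine near $y=n$ with limit $\log_q\|\varphi_{n,i}\|$, and gives the slope when this norm is maximal. Just to the right of $n$ the maximum is attained by an index with maximal limit and, among those, maximal slope, which is $a_n$.

(b) Apply Lemma~\ref{lem:S3} at $c=0$ to $\varphi_{n+1,i}$ on $q^{-1}<|\zeta|<1$. Just to the left of $n+1$ the maximum is attained by an index with maximal limit and, among those, minimal slope, which is $b_{n+1}$.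

(c) By convexity all slopes of $N^+_n$ are at most $b_{n+1}$ and all slopes of $N^-_n$ are at least $a_n$. So for $n<y<y'<n+1$,
\[
b_{n+1}(y'-y)\ge N_n^+(y')-N_n^+(y)\ge N_n^-(y')-N_n^-(y)-l\ge a_n(y'-y)-l .
\]
Let $y\to n$ and $y'\to n+1$.
\end{proof}

\subsection*{The cusp}

\begin{lemma}[Cusp]\label{lem:cusp}
Let $r=l-\min\{j:c_j(\infty)\ne0\}$, so $0\le r\le l$. Then $a_n=r$ for all large $n$.
\end{lemma}

\begin{proof}
The number $r$ is defined by Lemma~\ref{lem:rigid}(a). For $z\in A_n$, all factors in \eqref{eq:eA} exceed $1$, and the $q^n-1$ factors with $\deg a'<n$ exceed $q$. So $|u(z)|\le C_0q^{-q^n}$ on $A_n$ with $C_0=q/|\tilde\pi|$. Write $\Phi=\sum_i\psi_iW^i$ with $\psi_i\in B$. Since $\widehat E(\infty)=0$, the values $t_i=\psi_i(\infty)$ are the coefficients of $\Phi_\infty(W)=\sum_jc_j(\infty)(-1)^jW^{l-j}$, a polynomial of degree $r$, and $|\psi_i-t_i|\le C_1|u|$ for $|u|$ small. Fix $z\in A_n$ with $|z|=\rho$, and consider the multiplicative Gauss norm $\sum_i\eta_iT^i\mapsto\max_i|\eta_i|q^{ni}$ on $C[T]$. The polynomial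 $W=T-z$ has norm $\rho<q^{n+1}$. So for large $n$ the norm of $\Phi(z,T)-\Phi_\infty(W)$ is at most $C_0C_1q^{-q^n}q^{(n+1)l}$, which tends to $0$, while the norm of $\Phi_\infty(W)$ is $|t_r|\rho^r\ge|t_r|$, the leading term being dominant. Hence $\max_i|\varphi_i(z)|q^{ni}=|t_r|\rho^r$ for all $z\in A_n$, $n$ large. Taking the supremum over $|z|=\rho\in|C^*|$ and using continuity, we get $N_n^-(y)=\log_q|t_r|+ry$, and Lemma~\ref{lem:edge}(a) gives $a_n=r$.
\end{proof}

\subsection*{An early correction}
If all $\Delta_n$ and $\delta_n$ vanished, \eqref{eq:rec} would give $a_n=-q^{n+1}\mu/(q+1)\to-\infty$, against Lemma~\ref{lem:cusp}. So a correction occurs somewhere. A correction at the $n$-th vertex only has to compensate a slope of size about $q^n\mu$, so it gives a useful bound only if it occurs early.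

\begin{lemma}\label{lem:early}
The numbers $\Delta_0,\delta_0,\Delta_1$ are not all zero.
\end{lemma}

\begin{proof}
Suppose they are. Then $\bar\Phi_0=\xi_0Q_0$ and $\bar\Phi_1=\xi_1Q_1$ as in Lemma~\ref{lem:vertex}(b), and $a_0=b_1=:a$. If $T^k$ divides $Q_n$, then translation invariance shows that $(T^q-T)^k$ divides $Q_n$, so $qk\le\deg Q_n$. Let $k_n$ be the order of $Q_n$ at $T=0$. Then $k_1\le l/q$. By Lemma~\ref{lem:vertex}(c), $\deg Q_0=l-k_0$, so $qk_0\le l-k_0$ and $\deg Q_0\ge ql/(q+1)$.

Let $i=\deg Q_0$. All nonzero $\bar\varphi_{0,j}$ are proportional to $\xi_0$, so $-\mathrm{ord}_\infty\bar\varphi_{0,i}=a$. By Lemma~\ref{lem:edge}(a), $\Lambda_i$ starts at $y=0$ with value $\mathcal N_0$ and slope $a$, so by convexity its limit at $y=1$ is at least $\mathcal N_0+a$. By Lemma~\ref{lem:edge}(b), $\mathcal N_0+a+i\le\mathcal N_1$.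

Let $i'=k_1$. All nonzero $\bar\varphi_{1,j}$ are proportional to $\xi_1$, so $\mathrm{ord}_0\bar\varphi_{1,i'}=a$. By Lemma~\ref{lem:edge}(b), $\Lambda_{i'}$ ends at $y=1$ with value $\mathcal N_1-i'$ and slope $a$, so by convexity its limit at $y=0$ is at least $\mathcal N_1-i'-a$. By Lemma~\ref{lem:edge}(a), $\mathcal N_1-i'-a\le\mathcal N_0$.

Together, $ql/(q+1)\le i\le\mathcal N_1-\mathcal N_0-a\le i'\le l/q$. Since $l\ge1$ this gives $q^2\le q+1$, which is false for $q\ge2$.
\end{proof}

\subsection*{Congruences}

\begin{lemma}\label{lem:cong}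
Let $P$ be a power of $p$ with $f\mid D_mf$ for $1\le m<P$. Then $P\mid\Delta_n$ and $P\mid\delta_n$ for all $n\ge0$.
\end{lemma}

\begin{proof}
\emph{Edges.} We show that all slopes of all $\Lambda_i$ on $A_n$ lie in one class modulo $P$; since $a_n$ and $b_{n+1}$ are such slopes by Lemma~\ref{lem:edge}, this gives $P\mid\delta_n$. For fixed $i$ the jumps of the slope are multiples of $P$ by (R1) and Lemma~\ref{lem:rigid}(b). For two indices $i,i'$, choose a thin annulus in $A_n$ on which $\varphi_i$ and $\varphi_{i'}$ have no zero. By Lemmas~\ref{lem:rigid}(b) and~\ref{lem:Ppower}, the Laurent exponents of $\varphi_i/\varphi_{i'}$ there are multiples of $P$. By multiplicativity, the slope of $\Lambda_i-\Lambda_{i'}$ there is one of these exponents.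

\emph{Vertices.} The substitution $z=\theta^n\zeta$ multiplies $D_m$ by $\theta^{nm}$, so the identity in Lemma~\ref{lem:rigid}(b) holds for the $\varphi_{n,i}$, and after scaling and reduction it holds for the $\bar\varphi_{n,i}$ by (R2). Fix $i_1$ with $\bar\varphi_{n,i_1}\ne0$. By Lemma~\ref{lem:Ppower}, the orders of the nonzero ratios $\bar\varphi_{n,i}/\bar\varphi_{n,i_1}$ at all points are multiples of $P$, so $o_n(c)\equiv\mathrm{ord}_c\bar\varphi_{n,i_1}\pmod P$. Therefore
\[
\Delta_n\equiv-\sum_{c\in\mathbb P^1(\mathbb F_q)}\mathrm{ord}_c\bar\varphi_{n,i_1}=\sum_{c\notin\mathbb P^1(\mathbb F_q)}\mathrm{ord}_c\bar\varphi_{n,i_1}\pmod P .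
\]
Each term of the last sum counts the zeros of $\varphi_{n,i_1}$ in a residue disc contained in $U\subset\Omega$, by (R2), and is a multiple of $P$ by Lemma~\ref{lem:rigid}(b).
\end{proof}

\subsection*{Conclusion}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
If $P\le l$, then $P\le l\le\mu\le q\mu$. So assume $P>l$. By Lemmas~\ref{lem:edge}(c) and~\ref{lem:cong}, $\delta_n$ is a multiple of $P$ greater than $-P$, so $\delta_n\in P\mathbb Z_{\ge0}$. By Lemmas~\ref{lem:vertex}(b) and~\ref{lem:cong}, $\Delta_n\in P\mathbb Z_{\ge0}$. Then \eqref{eq:rec} gives $a_n\ge qa_{n-1}$, hence $a_n\ge q^{n-1}a_1$ for $n\ge1$. Since $a_n\le l$ for large $n$ by Lemma~\ref{lem:cusp}, we must have $a_1\le0$. Substituting $a_0=(\Delta_0-q\mu)/(q+1)$ into $a_1=q(a_0+\delta_0)+\Delta_1\le0$, we obtain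
\begin{equation}\label{eq:final}
\frac q{q+1}\,\Delta_0+q\,\delta_0+\Delta_1\le\frac{q^2\mu}{q+1}.
\end{equation}
By Lemma~\ref{lem:early} one of $\Delta_0,\delta_0,\Delta_1$ is nonzero, hence at least $P$, and the others are nonnegative. So the left side is at least $qP/(q+1)$, and $P\le q\mu$.
\end{proof}

This completes the proof of Theorem~\ref{thm:A}. For $f=\widehat E$ and $P=q$, where $\Delta_0=q$ and $\delta_0=\Delta_1=0$, the inequality \eqref{eq:final} is an equality. In that case \eqref{eq:resn} with $n=q$ gives $\nu_\infty(E)\le2$ while $\nu_\infty(E)=1$, so for this form the factor $2$ is lost in the resultant step.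

\begin{remark}
Irreducibility enters through Lemma~\ref{lem:rigid}(a), which supplies the divisibility of multiplicities by $P$ and the existence of $r$. The condition $l\ge1$ enters there and at the end of Lemma~\ref{lem:early}. The assumption $P>l$ is needed for $\delta_n\ge0$, and so for $a_n\ge qa_{n-1}$; without it both can fail. The form $f=g^q+h^{q-2}\widehat E$ is isobaric of weight $q(q-1)$, and it is primitive of degree $1$ in $\widehat E$, hence irreducible. Here $c_0(\infty)=1$, so $r=1$ and $a_n=1$ for large $n$. Then \eqref{eq:rec} reads $1=q(1+\delta_{n-1})+\Delta_n$ with $\Delta_n\ge0$ and $\delta_{n-1}\ge-1$, which forces $\delta_{n-1}=-1$ and $\Delta_n=1$. By Lemma~\ref{lem:cong}, only $P=1$ satisfies the hypothesis of Proposition~\ref{prop:key} for this form.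
\end{remark}

\begin{thebibliography}{9}

\bibitem{BP} Vincent Bosser, Federico Pellarin, \emph{Drinfeld $A$-quasi-modular forms}, arXiv:1005.0098 (2010).

\bibitem{FvdP} Fresnel, van der Put, \emph{Rigid Analytic Geometry and its Applications}.

\bibitem{Ge} Gekeler, \emph{On the coefficients of Drinfeld modular forms}, Invent. Math. 93 (1988).

\end{thebibliography}
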